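# $L_1[0,1]$ has no uniformly quasi-greedy basis

## A hopeful guess, tested on $\ell_1$, on finite-dimensional spaces and on the Haar system

We ask whether $L_1=L_1[0,1]$ has a basis for which the greedy algorithm satisfies a maximal inequality. The first guess is **yes, if the basis is chosen well**. We fix the words first and then test the guess.

Scalars are real. The complex case is identical, with $\operatorname{sgn}z=z/|z|$ for $z\neq0$.

**Definition (bases).** A sequence $(e_k)_{k\ge1}$ in a Banach space $X$ is a *Schauder basis* if every $x\in X$ has a unique expansion $x=\sum_k e_k^*(x)e_k$, convergent in norm in the given order. The coordinate functionals $e_k^*$ are then bounded, and so are the projections $S_nx=\sum_{k\le n}e_k^*(x)e_k$, uniformly: $\beta:=\sup_n\|S_n\|<\infty$. The basis is *semi-normalized* if $0<\inf_k\|e_k\|\le\sup_k\|e_k\|<\infty$. In that case $e_k^*(x)\to0$ for every $x$, because $e_k^*(x)e_k=S_kx-S_{k-1}x\to0$ and $\inf_k\|e_k\|>0$. Also $|e_k^*(x)|\,\|e_k\|\le2\beta\|x\|$, so $\sup_k\|e_k^*\|<\infty$.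

**Definition (greedy sums).** A *greedy ordering* of $x$ is an injective map $\rho:\mathbb N\to\mathbb N$ with $\{k:e_k^*(x)\ne0\}\subseteq\rho(\mathbb N)$ and $|e^*_{\rho(j)}(x)|\ge|e^*_{\rho(i)}(x)|$ whenever $j\le i$. The $m$-th greedy sum is
$$G_m(x)=\sum_{j=1}^m e^*_{\rho(j)}(x)\,e_{\rho(j)} .$$

So we take the largest coefficients first. If two coefficients have the same modulus, there are several greedy orderings, and $G_m(x)$ depends on the choice. For instance, if $x=e_1+e_2$, then both $e_1$ and $e_2$ are possible values of $G_1(x)$. Greedy orderings exist because $e_k^*(x)\to0$.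

**Definition (two properties).** The basis is *quasi-greedy* if there is $C$ with $\|G_m(x)\|\le C\|x\|$ for all $x$, all greedy orderings and all $m$. A semi-normalized Schauder basis of $L_1$ is *uniformly quasi-greedy* if there is $C$ such that for every $x$, every greedy ordering and every $N$,
$$\Big\|\bigvee_{m=1}^N|G_m(x)|\Big\|_{L_1}\le C\|x\|_{L_1},$$
where $\bigvee$ is the pointwise a.e. maximum. Since $|G_m(x)|\le\bigvee_{n\le m}|G_n(x)|$, uniformly quasi-greedy implies quasi-greedy with the same $C$.

**The space $\ell_1$.** For the unit vector basis, $G_m(x)$ is $x$ with some coordinates replaced by $0$. So $|G_m(x)|\le|x|$ pointwise, for all $m$ at once, and the constant is $1$.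

**Finite dimensions.** If there are only $n$ basis vectors, then $\bigvee_m|G_m(x)|\le\sum_{k\le n}|e_k^*(x)||e_k|$, whose norm is at most $\big(\sum_{k\le n}\|e_k^*\|\|e_k\|\big)\|x\|$. So some constant always works, though this one depends on $n$. For the functions constant on dyadic intervals of length $2^{-n}$ one does better: the basis $2^n1_I$ makes this space a copy of $\ell_1^{2^n}$, with constant $1$. The union of these spaces is dense in $L_1[0,1]$. This is what makes the guess tempting. But the good basis changes with $n$, and we need one basis for all levels.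

**The Haar system.** For dyadic $I\subset[0,1)$ with halves $I^-$ (left) and $I^+$ (right) let $h_I=|I|^{-1}(1_{I^-}-1_{I^+})$. The constant $1$ and the $h_I$, in the usual order, form a Schauder basis of $L_1$ with all norms $1$. The coefficient of $f$ at $h_I$ is $\int f\varphi_I$ with $\varphi_I=|I|h_I=1_{I^-}-1_{I^+}$. Let $I_k=[0,2^{-k})$ and $f_n=2^n1_{I_n}$, so $\|f_n\|=1$. Since $f_{k+1}-f_k=h_{I_k}$,
$$f_n=1+\sum_{k=0}^{n-1}h_{I_k}.$$
There are $n+1$ coefficients equal to $1$, and the rest vanish. List them in the order written. The greedy sums are $f_0,f_1,\dots,f_n$. On $[2^{-k-1},2^{-k})$ with $k<n$ their maximum is $2^k$, which contributes $\frac12$ to the integral, and $[0,2^{-n})$ contributes $1$. So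
$$\Big\|\bigvee_m|G_m(f_n)|\Big\|=\frac n2+1,\qquad \|f_n\|=1 .$$
The Haar system is not uniformly quasi-greedy. It is not even quasi-greedy. By the ties, $\sum_{k<n,\,k\text{ even}}h_{I_k}$ is also a greedy sum of $f_n$. On $[2^{-k-1},2^{-k})$ with $k$ even it equals
$$\sum_{i<k,\ i\text{ even}}2^i-2^k=\frac{2^k-1}3-2^k=-\frac{2^{k+1}+1}3 ,$$
so each even $k<n$ contributes at least $\frac13$ to its norm, and the norm is at least $n/6$.

The functions that cause the failure are approximate point masses. The theorem says that this is the fault of $L_1$ and not of the Haar system, and the guess is wrong.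

**Theorem 1.** No semi-normalized Schauder basis of $L_1[0,1]$ is uniformly quasi-greedy.

## Maximal partial sums in the basis order, and the diagonal of the square

Before the greedy sums, consider an easier inequality. Suppose a semi-normalized Schauder basis of $L_1$ satisfied
$$\Big\|\bigvee_{n\le N}|S_nf|\Big\|\le C\|f\|\quad\text{for all }f\in L_1,\ N\in\mathbb N.\tag{1}$$
Here the order of summation is fixed in advance. We show that (1) is impossible, because the argument is the skeleton of everything that follows.

Represent $e_k^*$ by a bounded measurable function, $e_k^*(f)=\int f\varphi_k$, and fix everywhere finite representatives of the $e_k$. By Lebesgue's differentiation theorem the set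
$$T_0=\Big\{t\in[0,1):\ \frac1h\int_t^{t+h}\varphi_k\to\varphi_k(t)\ \text{ as }h\downarrow0,\ \text{for every }k\Big\}$$
has full measure (countably many null sets are removed). For $t\in T_0$ put
$$f_h=h^{-1}1_{[t,t+h]},\qquad x_n(t)=\sum_{k\le n}\varphi_k(t)e_k .$$
Then $\|f_h\|=1$ and $e_k^*(f_h)\to\varphi_k(t)$ for each $k$. Hence, for each fixed $n$, $S_nf_h\to x_n(t)$ in norm as $h\downarrow0$. We may think of $(\varphi_k(t))_k$ as the coefficients of the point mass at $t$, which is not an element of $L_1$.

Apply (1) to $f_h$ and let $h\downarrow0$, then $N\to\infty$. The function $K(s,t)=\sup_n|x_n(t)(s)|$ satisfies $\int K(s,t)\,ds\le C$ for $t\in T_0$, so $K\in L_1([0,1]^2)$. For bounded $f$, $S_nf(s)=\int x_n(t)(s)f(t)\,dt$, so $|S_nf(s)|\le\int K(s,t)|f(t)|\,dt$. Since $S_nf\to f$ in norm, a subsequence converges a.e., and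
$$|f(s)|\le\int_0^1K(s,t)|f(t)|\,dt\quad\text{for a.e. }s .$$
The identity operator would be dominated by an integral operator with integrable kernel. This cannot be.

**Lemma A (the diagonal is null).** Let $K:[0,1]^2\to[0,\infty]$ be measurable with $\iint K<\infty$. Then it is impossible that, for every dyadic interval $I$, $1_I(s)\le\int_0^1K(s,t)1_I(t)\,dt$ for a.e. $s$.

*Proof.* Suppose it holds. Integrating over $s\in I$ gives $|I|\le\iint_{I\times I}K$. Sum over the $2^n$ dyadic intervals of length $2^{-n}$:
$$1\le\iint_{D_n}K,\qquad D_n=\bigcup_{|I|=2^{-n}}I\times I,\qquad|D_n|=2^n\cdot2^{-2n}=2^{-n}.$$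
As $K$ is integrable and $|D_n|\to0$, the right side tends to $0$. This is a contradiction. $\square$

The lemma also explains why finite-dimensional tests looked good. The kernel $K=2^n1_{D_n}$ has $\iint K=1$ and satisfies $\int K(s,t)1_I(t)\,dt=1_I(s)$ for all dyadic $I$ with $|I|\ge2^{-n}$. Only as $n\to\infty$ does the mass have to concentrate on the diagonal. On $\mathbb N\times\mathbb N$ with counting measure the diagonal is not null, and the identity matrix is a good kernel. This is why $\ell_1$ escapes.

## Point masses need not have a greedy order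

To prove Theorem 1, one would now like to repeat this with greedy sums: take the greedy sums of the point mass at $t$, which have coefficients $\varphi_k(t)$, and call their supremum $K(\cdot,t)$. Two things go wrong.

First, the coefficient sequence $(\varphi_k(t))_k$ may have no greedy order that reaches all its terms. For the Haar system $|\varphi_I(t)|=1$ for every dyadic $I\ni t$, so infinitely many coefficients have modulus $1$. In general nothing yet says that $\{k:|\varphi_k(t)|>\lambda\}$ is finite, and if it is infinite, greedy sums may never come to smaller coefficients.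

Second, $e_k^*(f_h)\to\varphi_k(t)$ for each $k$, but perhaps not uniformly in $k$. Greedy order is not continuous under such convergence. If $u_N$ is the $N$-th unit vector, the sequences $\frac12u_1+u_N$ tend to $\frac12u_1$ coordinatewise as $N\to\infty$, but their largest coordinate is the $N$-th one. For a fixed summation order this did not matter, since $S_n$ looks only at the first $n$ coefficients.

For a Schauder basis, the second difficulty disappears by passing to $x_n(t)$. It lies in $L_1$, has norm at most $\beta$ (it is a limit of $S_nf_h$), and its coefficients are *exactly* $\varphi_1(t),\dots,\varphi_n(t),0,0,\dots$. The first difficulty needs an idea: quasi-greediness, together with Khintchine's inequality in $L_1$, makes the number of large coefficients finite, with a bound depending only on the norm of the vector.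

## How many coefficients can be large

Recall **Khintchine's inequality**: there is an absolute constant $\kappa>0$ such that $\mathbb E|\sum_k\eta_ka_k|\ge\kappa(\sum_k|a_k|^2)^{1/2}$ for independent uniform signs $\eta_k$ and finitely many scalars $a_k$. We prove the lemma in a generality that serves the second half as well.

**Lemma B (counting).** Let $\nu$ be a $\sigma$-finite measure and $(e_k,e_k^*)$ a biorthogonal system in $L_1(\nu)$ with $c=\inf_k\|e_k\|>0$ and $e_k^*(x)\to0$ for every $x$. Suppose $\|G_m(x)\|\le C\|x\|$ for all $x$, $m$ and all greedy orderings. Then, with $M=(4C^2/(\kappa c))^2$,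
$$\#\{k:|e_k^*(x)|\ge\lambda\}\le M\|x\|^2\lambda^{-2}\qquad(x\in L_1(\nu),\ \lambda>0).\tag{2}$$

*Proof.* Let $A=\{k:|e_k^*(x)|\ge\lambda\}$. It is finite; assume it is not empty.

**Step 1: replace the large coefficients by signs.** Let $\rho$ be a greedy ordering of $x$, so that $A=\{\rho(1),\dots,\rho(m)\}$ with $m=\#A$. Put $a_j=|e^*_{\rho(j)}(x)|$, $\varepsilon_{\rho(j)}=\operatorname{sgn}e^*_{\rho(j)}(x)$, $G_j=G_j(x)$, $G_0=0$. Then $G_j-G_{j-1}=a_j\varepsilon_{\rho(j)}e_{\rho(j)}$, and summation by parts gives
$$u:=\sum_{k\in A}\varepsilon_ke_k=\sum_{j=1}^m\frac1{a_j}(G_j-G_{j-1})=\frac{G_m}{a_m}+\sum_{j<m}\Big(\frac1{a_j}-\frac1{a_{j+1}}\Big)G_j .$$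
Since $a_1\ge\dots\ge a_m\ge\lambda$, the moduli of the brackets telescope:
$$\|u\|\le C\|x\|\Big(\frac1{a_m}+\frac1{a_m}-\frac1{a_1}\Big)\le\frac{2C\|x\|}\lambda.\tag{3}$$

**Step 2: make all sign changes available.** All nonzero coefficients of $u$ have modulus $1$. So for any $B\subset A$ we may list $B$ first, then $A\setminus B$, then the remaining indices. This is a greedy ordering of $u$, so $\sum_{k\in B}\varepsilon_ke_k$ is a greedy sum of $u$ and has norm at most $C\|u\|$. Given signs $\eta_k=\pm1$, write $\sum_A\eta_k\varepsilon_ke_k$ as the sum over $\{\eta_k=1\}$ minus the sum over $\{\eta_k=-1\}$. Hence $\|\sum_A\eta_k\varepsilon_ke_k\|\le2C\|u\|$.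

**Step 3: average over signs to see the number of terms.** Take the expectation, exchange it with the integral, and apply Khintchine's inequality at each point. Then apply Minkowski's inequality $\int|v|_{\ell_2}\ge\big|\int v\big|_{\ell_2}$ to $v=(|e_k|)_{k\in A}$:
$$2C\|u\|\ge\kappa\int\Big(\sum_{k\in A}|e_k|^2\Big)^{1/2}d\nu\ge\kappa\Big(\sum_{k\in A}\|e_k\|^2\Big)^{1/2}\ge\kappa c\,(\#A)^{1/2}.$$
With (3), $\kappa c(\#A)^{1/2}\le4C^2\|x\|/\lambda$. Squaring gives (2). $\square$

Compare with the two examples. In $\ell_1$ one has $\#\{|x_k|\ge\lambda\}\le\|x\|/\lambda$. For the Haar system, $f_n$ has norm $1$ and $n+1$ coefficients equal to $1$, so (2) fails for every $M$. This agrees with the fact that the Haar system is not quasi-greedy.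

## The kernel of thresholded point masses, and the proof of Theorem 1

In the warm-up we had $S_nf\to f$ in norm. Here we shall have convergence of coefficients only, and weak compactness will replace norm convergence.

**Lemma C (order intervals).** Let $\nu$ be $\sigma$-finite with $L_1(\nu)$ separable, and $0\le g\in L_1(\nu)$. Every sequence $(h_n)$ with $|h_n|\le g$ has a subsequence that converges weakly to some $h$ with $|h|\le g$.

*Proof.* This is usually quoted from Dunford–Pettis and Eberlein–Šmulian; here is a direct argument. Write $h_n=gu_n$ with $|u_n|\le1$ (put $u_n=h_n/g$ where $g>0$, and $0$ elsewhere). The unit ball of $L_\infty(\nu)=L_1(\nu)^*$ is weak$^*$ compact, and it is weak$^*$ metrizable because $L_1(\nu)$ is separable. So a subsequence of $(u_n)$ converges weak$^*$ to some $u$ with $|u|\le1$. For $v\in L_\infty(\nu)$ we have $gv\in L_1(\nu)$, so along the subsequence $\int h_nv=\int u_n\,gv\to\int u\,gv=\int(gu)v$. Take $h=gu$. $\square$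

*Proof of Theorem 1.* Suppose $(e_k)$ is a semi-normalized Schauder basis that is uniformly quasi-greedy with constant $C$. Keep $\beta$, $\varphi_k$, $T_0$ and $x_n(t)$ from above. Lemma B applies, with some $M$.

**Step 1: a point mass has finitely many large coefficients.** Let $t\in T_0$ and $\lambda>0$. The coefficients of $x_n(t)$ are $\varphi_k(t)$ for $k\le n$ and $0$ for $k>n$, and $\|x_n(t)\|\le\beta$. By (2), $\#\{k\le n:|\varphi_k(t)|>\lambda\}\le M\beta^2\lambda^{-2}$ for every $n$. The bound does not depend on $n$, so
$$\#\{k:|\varphi_k(t)|>\lambda\}\le M\beta^2\lambda^{-2}<\infty .\tag{4}$$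

**Step 2: an integrable kernel.** For $t\in T_0$ and $j\in\mathbb N$ put
$$K_j(s,t)=\sum_k1_{\{|\varphi_k(t)|>1/j\}}\,\varphi_k(t)\,e_k(s),\qquad K=\sup_j|K_j| .$$
By (4) the sum is finite for each $t$. Each term is a product of a measurable function of $t$ and one of $s$, so $K_j$ and $K$ are jointly measurable on $[0,1]\times T_0$.

Fix $t\in T_0$ and $J\in\mathbb N$. By (4) there is $n$ such that every $k$ with $|\varphi_k(t)|>1/J$ satisfies $k\le n$. Let $\rho$ be one greedy ordering of $x_n(t)$. For $j\le J$, the set $\{k:|\varphi_k(t)|>1/j\}$ consists of exactly those indices at which $x_n(t)$ has a coefficient of modulus greater than $1/j$. A set defined by such a threshold is an initial segment of $\rho$. So each $K_j(\cdot,t)$, $j\le J$, is either $0$ or a greedy sum $G_m(x_n(t))$ with $m\le n$, all for the same $\rho$. By hypothesis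
$$\Big\|\max_{j\le J}|K_j(\cdot,t)|\Big\|\le C\|x_n(t)\|\le C\beta .$$
Let $J\to\infty$. By monotone convergence,
$$\int_0^1K(s,t)\,ds\le C\beta\quad(t\in T_0),\qquad\text{so}\quad K\in L_1([0,1]^2).\tag{5}$$

**Step 3: the identity is dominated.** Let $f\in L_\infty[0,1]$, and put
$$T_jf(s)=\int_0^1K_j(s,t)f(t)\,dt,\qquad g(s)=\int_0^1K(s,t)|f(t)|\,dt .$$
By (5), $g\in L_1$, and $|T_jf|\le g$ for all $j$. Since $|\varphi_i(s)K_j(s,t)f(t)|\le\|\varphi_i\|_\infty\|f\|_\infty K(s,t)$ almost everywhere, Fubini's theorem applies. By biorthogonality $e_i^*(K_j(\cdot,t))=\varphi_i(t)1_{\{|\varphi_i(t)|>1/j\}}$. So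
$$e_i^*(T_jf)=\int f(t)\,e_i^*\big(K_j(\cdot,t)\big)\,dt=\int f\,\varphi_i\,1_{\{|\varphi_i|>1/j\}}\,dt\ \xrightarrow[j\to\infty]{}\ \int f\varphi_i=e_i^*(f)$$
for each $i$, by dominated convergence. By Lemma C a subsequence of $(T_jf)$ converges weakly to some $h$ with $|h|\le g$. Then $e_i^*(h)=e_i^*(f)$ for all $i$, and $h=f$, since a vector is determined by its coefficients. Therefore
$$|f(s)|\le\int_0^1K(s,t)|f(t)|\,dt\quad\text{for a.e. }s,\ \text{ for every }f\in L_\infty[0,1].\tag{6}$$

**Step 4: contradiction.** Apply (6) to $f=1_I$ for every dyadic $I$. By (5) this is what Lemma A forbids. $\blacksquare$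

## Markushevich bases, sparse sets of indices, and a single bad vector

The statement can be strengthened in several directions: weaker bases, fewer indices $m$, more measure spaces, and divergence at one vector.

**Definition (bounded M-basis).** A *bounded M-basis* of a Banach space $X$ is a biorthogonal system $(e_k,e_k^*)_{k\ge1}$ such that $\operatorname{span}(e_k)$ is dense, $(e_k^*)$ is total (if $e_k^*(x)=0$ for all $k$, then $x=0$), $E:=\sup\|e_k\|<\infty$ and $B:=\sup\|e_k^*\|<\infty$.

Every semi-normalized Schauder basis is one. As another example, consider $1,\cos2\pi nt,\sin2\pi nt$ $(n\ge1)$ in $L_1[0,1]$ with the Fourier coefficients as functionals. The span is dense by Fejér's theorem, totality is the uniqueness theorem for Fourier coefficients, and the bounds are clear. In the usual order it is not a Schauder basis, because the norms of the partial sum operators are the $L_1$ norms of the Dirichlet kernels, which are unbounded.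

In a bounded M-basis, $1=e_k^*(e_k)\le B\|e_k\|$ gives $\|e_k\|\ge1/B$. Also $e_k^*(x)\to0$ for every $x$: this is clear on $\operatorname{span}(e_k)$, and it extends to the closure since $\|e_k^*\|\le B$. Greedy orderings and sums, quasi-greedy and uniformly quasi-greedy are defined as before. What is lost is the family of bounded projections $S_n$, hence the vectors $x_n(t)$.

**Measure spaces.** A *lattice isometry* is a linear isometry onto that preserves pointwise maxima. A separable infinite-dimensional $L_1(\mu)$ is lattice isometric to $\ell_1$ if $\mu$ is purely atomic. Otherwise it is lattice isometric to $L_1(\Omega)$ with $\Omega=[0,1]\sqcup J$, where $J$ is countable, possibly empty, with counting measure. This is classical; see e.g. Lacey, *The Isometric Theory of Classical Banach Spaces*, or Lindenstrauss–Tzafriri, *Classical Banach Spaces II*.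

**Theorem 2.** Let $\Omega=[0,1]\sqcup J$ as above, and let $(e_k,e_k^*)$ be a quasi-greedy bounded M-basis of $L_1(\Omega)$. Then for *every* infinite set $\mathcal M\subset\mathbb N$, however sparse, there is no constant $D$ with $\big\|\bigvee_{m\in F}|G_m(x)|\big\|\le D\|x\|$ for all $x$, all greedy orderings and all finite $F\subset\mathcal M$.

**Theorem 3.** Let $(e_k,e_k^*)$ be *any* bounded M-basis of $L_1(\Omega)$, $\Omega=[0,1]\sqcup J$. Then there is a single $x$ whose nonzero coefficients are infinitely many and have pairwise distinct moduli (so its greedy ordering is unique) such that $\sup_m|G_m(x)|\notin L_1(\Omega)$.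

**Corollary 4 (classification).** For a separable infinite-dimensional $L_1(\mu)$ the following are equivalent:

- (i) it has a uniformly quasi-greedy Schauder basis;
- (ii) it has a uniformly quasi-greedy bounded M-basis;
- (iii) it has a bounded M-basis with $\sup_m|G_m(x)|\in L_1(\mu)$ for all $x$ and all greedy orderings;
- (iv) $\mu$ is purely atomic.

Theorem 2 with $J=\emptyset$ and $\mathcal M=\mathbb N$ contains Theorem 1, since a uniformly quasi-greedy basis is quasi-greedy.

## Approximating a point mass uniformly in its coefficients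

We prove Theorem 2. Two parts of the old proof must change. The vectors $x_n(t)$ are gone, so we return to $f_h$ and have to face convergence that is only coordinatewise. The remedy is that a bounded coordinatewise null sequence in $c_0$ is weakly null, so by Mazur's theorem suitable averages of it are norm null. For example, the unit vectors $u_n$ of $c_0$ do not tend to $0$ in norm, but $\frac1r(u_1+\dots+u_r)$ has norm $\frac1r$. Second, the threshold kernels $K_j$ may have numbers of terms that avoid $\mathcal M$. So we sum by rank, the first $m$ terms with $m\in\mathcal M$, and ties must be controlled. A small perturbation does that.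

*Proof of Theorem 2.* Suppose $\mathcal M$ and $D$ exist. Let $C$ be the quasi-greedy constant. Represent $e_k^*$ by $\Phi_k\in L_\infty(\Omega)$, and let $\varphi_k$ be the restriction of $\Phi_k$ to $[0,1]$, with a representative bounded by $B$ everywhere. Fix everywhere finite representatives of the $e_k$. Define $T_0\subset[0,1)$ and $f_h=h^{-1}1_{[t,t+h]}$ as before, so that $\|f_h\|=1$ and $e_k^*(f_h)\to\varphi_k(t)$ for $t\in T_0$.

**Step 1: the coefficients of a point mass form an element of $c_0$.** Lemma B applies with $c\ge1/B$. Let $t\in T_0$, $\lambda>0$, and let $F$ be a finite subset of $\{k:|\varphi_k(t)|>\lambda\}$. For small $h$ we have $|e_k^*(f_h)|>\lambda$ for all $k\in F$, so $\#F\le M\lambda^{-2}$. Hence $\{k:|\varphi_k(t)|>\lambda\}$ is finite for every $\lambda>0$, that is, $\varphi(t):=(\varphi_k(t))_k\in c_0$.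

**Step 2: uniform approximation.** Fix $t\in T_0$. For $n$ with $t+\frac1n\le1$ let $b^n=\big(e_k^*(f_{1/n})-\varphi_k(t)\big)_k$. Then $b^n\in c_0$, all its coordinates have modulus at most $2B$, and $b^n\to0$ coordinatewise. Since $c_0^*=\ell_1$, $(b^n)$ is weakly null. By Mazur's theorem, for each large $r$ some convex combination of $\{b^n:n\ge r\}$ has norm at most $\frac1r$. Let $g_r$ be the same convex combination of the $f_{1/n}$. It is a nonnegative function with integral $1$, so
$$\|g_r\|=1,\qquad\eta_r:=\sup_k|e_k^*(g_r)-\varphi_k(t)|\to0.\tag{7}$$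

**Step 3: the kernel by rank.** For $t\in T_0$ enumerate $\{k:\varphi_k(t)\neq0\}$ as $\rho_t(1),\rho_t(2),\dots$ by decreasing $|\varphi_k(t)|$, ties broken by smaller index. This is possible, and each $k$ in the set gets a finite rank, because $\varphi(t)\in c_0$. Let $p(t)\le\infty$ be the number of elements, and
$$K_m(s,t)=\sum_{j\le\min(m,p(t))}\varphi_{\rho_t(j)}(t)\,e_{\rho_t(j)}(s)=\sum_k1_{R_{k,m}}(t)\,\varphi_k(t)\,e_k(s),$$
where $R_{k,m}$ is the set of $t$ at which $k$ has rank at most $m$:
$$R_{k,m}=\big\{t\in T_0:\varphi_k(t)\ne0,\ \#\{i:|\varphi_i(t)|>|\varphi_k(t)|\text{ or }(|\varphi_i(t)|=|\varphi_k(t)|,\ i<k)\}<m\big\}.$$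
The number in this formula is a countable sum of indicators of measurable sets, so $R_{k,m}$ is measurable. For each $t$ at most $m$ terms of the second sum are nonzero. So $K_m$ is jointly measurable on $\Omega\times T_0$.

**Step 4: the kernel is bounded by $D$.** We claim that $\|\max_{m\in F}|K_m(\cdot,t)|\|\le D$ for every $t\in T_0$ and every nonempty finite $F\subset\mathcal M$.

Let $N=\max F$, $N'=\min(N,p(t))$, $\rho=\rho_t$, $\epsilon_r=3\eta_r+\frac1r$. To force the order $\rho$, we push up the first $N'$ coefficients of $g_r$ by decreasing amounts: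
$$y_r=g_r+\sum_{j\le N'}\epsilon_r\,(N'+1-j)\operatorname{sgn}(\varphi_{\rho(j)}(t))\,e_{\rho(j)} .$$
By (7), for $j\le N'$ the coefficient of $y_r$ at $\rho(j)$ is within $\eta_r$ of a number of modulus $|\varphi_{\rho(j)}(t)|+\epsilon_r(N'+1-j)$. These moduli decrease by at least $\epsilon_r>2\eta_r$ from each $j$ to the next, so the moduli of the coefficients of $y_r$ at $\rho(1),\dots,\rho(N')$ strictly decrease. If $N'\ge1$, the coefficient at any index outside $\{\rho(1),\dots,\rho(N')\}$ has modulus at most $|\varphi_{\rho(N')}(t)|+\eta_r$, and the one at $\rho(N')$ has modulus at least $|\varphi_{\rho(N')}(t)|+\epsilon_r-\eta_r$, which is larger. So every greedy ordering of $y_r$ begins with $\rho(1),\dots,\rho(N')$.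

If $N'<N$, then $N'=p(t)$. Hence $\varphi_k(t)=0$ outside $\{\rho(1),\dots,\rho(N')\}$, and the coefficients of $y_r$ there have modulus at most $\eta_r$. (This includes the case $N'=0$.) Consequently, for $m\le N$ and any greedy ordering of $y_r$,
$$\Big\|G_m(y_r)-\sum_{j\le\min(m,N')}e^*_{\rho(j)}(y_r)\,e_{\rho(j)}\Big\|\le N\eta_rE .$$
As $r\to\infty$, $\eta_r\to0$, $\epsilon_r\to0$ and $e^*_{\rho(j)}(y_r)\to\varphi_{\rho(j)}(t)$. So $G_m(y_r)\to K_m(\cdot,t)$ in norm for each $m\in F$, and $\|y_r\|\to1$. Let $r\to\infty$ in $\|\max_{m\in F}|G_m(y_r)|\|\le D\|y_r\|$. This proves the claim.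

Let $F$ increase to $\mathcal M$. By monotone convergence $K:=\sup_{m\in\mathcal M}|K_m|$ satisfies $\int_\Omega K(s,t)\,ds\le D$ for $t\in T_0$, so $K\in L_1(\Omega\times[0,1])$.

**Step 5: the identity is dominated.** Let $f\in L_\infty[0,1]$, extended by $0$ to $J$. For $m\in\mathcal M$ put $T_mf=\int_0^1K_m(\cdot,t)f(t)\,dt$, and let $g=\int_0^1K(\cdot,t)|f(t)|\,dt\in L_1(\Omega)$. Then $|T_mf|\le g$. Since $\Phi_i$ and $f$ are bounded and $K$ is integrable, Fubini's theorem and biorthogonality give
$$e_i^*(T_mf)=\int_0^1f(t)\,e_i^*\big(K_m(\cdot,t)\big)\,dt=\int_{R_{i,m}}f\varphi_i\,dt .$$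
If $\varphi_i(t)\ne0$, then $i$ has a finite rank at $t$. So $R_{i,m}\uparrow\{t\in T_0:\varphi_i(t)\neq0\}$ as $m\to\infty$ in $\mathcal M$, and $e_i^*(T_mf)\to\int_0^1f\varphi_i=e_i^*(f)$. This is where we use that $\mathcal M$ is infinite, and nothing more about $\mathcal M$ is needed. By Lemma C a subsequence of $(T_mf)_{m\in\mathcal M}$ converges weakly to some $h$ with $|h|\le g$. Then $e_i^*(h)=e_i^*(f)$ for all $i$, and $h=f$ by totality. Hence
$$|f(s)|\le\int_0^1K(s,t)|f(t)|\,dt\quad\text{for a.e. }s\in[0,1].$$

**Step 6: contradiction.** Take $f=1_I$ for all dyadic $I$. The restriction of $K$ to $[0,1]^2$ is integrable, and Lemma A is contradicted. $\blacksquare$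

## One vector whose greedy maximal function is not integrable

For linear operators, one would pass from "no uniform bound" to "one bad vector" by the uniform boundedness principle. But $G_m$ is not linear. In $\ell_1$, $G_1(2u_1)+G_1(3u_2)=2u_1+3u_2$, while $G_1(2u_1+3u_2)=3u_2$. So we build the vector by hand, as a sum of blocks with disjoint supports, where every coefficient of a block is smaller than all nonzero coefficients of the earlier blocks. The greedy algorithm then treats the blocks one after another. We write $\operatorname{supp}y=\{k:e_k^*(y)\ne0\}$.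

*Proof of Theorem 3.* For a greedy ordering $\rho$ of $x$ put $W_N(x,\rho)=\|\max_{m\le N}|G_m(x)|\|$.

**Step 1: no uniform bound.** We have
$$\sup\{W_N(x,\rho):\ \|x\|\le1,\ \rho\text{ a greedy ordering of }x,\ N\in\mathbb N\}=\infty.\tag{8}$$
If the basis is not quasi-greedy, this follows from $\|G_m(x)\|\le W_m(x,\rho)$ and homogeneity. If it is quasi-greedy, Theorem 2 with $\mathcal M=\mathbb N$ gives, for each $D$, a vector $x$, an ordering $\rho$ and a finite $F$ with $\|\bigvee_{m\in F}|G_m(x)|\|>D\|x\|$. Here $x\neq0$, we may normalize, and with $N=\max F$ we get $W_N(x,\rho)>D$.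

**Step 2: bad blocks that avoid a given finite set.** *Claim.* For each finite $A\subset\mathbb N$ and $R>0$ there is a finitely supported $y\in\operatorname{span}(e_k)$ with $\operatorname{supp}y\cap A=\emptyset$, $\|y\|\le1$, nonzero coefficients of pairwise distinct moduli, and $\big\|\max_{m\le\#\operatorname{supp}y}|G_m(y)|\big\|\ge R$.

*First, remove the coordinates in $A$.* Let $P_Ax=\sum_{k\in A}e_k^*(x)e_k$ and $c_A=\sum_{k\in A}\|e_k^*\|\|e_k\|$, so $\|P_A\|\le c_A$. Put $R'=c_A+1+(2+c_A)R$. By (8) choose $x,\rho,N$ with $\|x\|\le1$ and $W_N(x,\rho)\ge R'$. Let $x'=x-P_Ax$, so $\|x'\|\le1+c_A$ and $P_Ax'=0$. List $\{\rho(1),\dots,\rho(N)\}\setminus A$ in $\rho$-order as $\sigma(1),\dots,\sigma(N')$, and put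
$$H_n=\sum_{j\le n}e^*_{\sigma(j)}(x')\,e_{\sigma(j)}\qquad(0\le n\le N').$$
For $m\le N$, $G_m(x)$ is some $H_n$ plus a subsum of $P_Ax$, because $x$ and $x'$ have the same coefficients off $A$. The subsum is bounded pointwise by $\sum_{k\in A}|e_k^*(x)||e_k|$, which does not depend on $m$ and has norm at most $c_A$. Hence
$$\Big\|\max_{n\le N'}|H_n|\Big\|\ge R'-c_A>0,$$
and in particular $N'\ge1$. The moduli $a_j=|e^*_{\sigma(j)}(x')|$ are nonincreasing. Moreover $|e_k^*(x')|\le a_{N'}$ for $k\notin\{\sigma(1),\dots,\sigma(N')\}$: if $k\in A$ the coefficient is $0$, and if $k\notin A$ then $k\notin\{\rho(1),\dots,\rho(N)\}$, so $|e_k^*(x')|=|e_k^*(x)|\le|e^*_{\rho(N)}(x)|\le a_{N'}$.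

*Second, pass to finite support and break ties.* Let $\eta>0$. Choose $z\in\operatorname{span}(e_k)$ with $\|z-x'\|\le\eta$, and put $z'=z-P_Az$. As $P_Ax'=0$, $z'-x'=(z-x')-P_A(z-x')$, so $\|z'-x'\|\le(1+c_A)\eta$, and the coefficients of $z'$ and $x'$ differ by at most $\eta':=B(1+c_A)\eta$. Set
$$y_0=z'+\sum_{j\le N'}3\eta'(N'+1-j)\,\theta_j\,e_{\sigma(j)},$$
where $\theta_j=\operatorname{sgn}e^*_{\sigma(j)}(x')$, or $\theta_j=1$ if this coefficient is $0$. The coefficient of $y_0$ at $\sigma(j)$ is within $\eta'$ of a number of modulus $a_j+3\eta'(N'+1-j)$. So these moduli strictly decrease in $j$, with gaps at least $3\eta'-2\eta'=\eta'$. The last one is at least $a_{N'}+2\eta'$, while all coefficients at other indices have modulus at most $a_{N'}+\eta'$. In particular $\sigma(1),\dots,\sigma(N')\in\operatorname{supp}y_0$. Now change the finitely many coefficients on $\operatorname{supp}y_0$ by arbitrarily small amounts, so that they stay nonzero, get pairwise distinct moduli, and keep all these strict inequalities. The resulting $y_1$ has finite support disjoint from $A$, and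 its greedy orderings start with $\sigma(1),\dots,\sigma(N')$.

*Third, take the limit.* As $\eta\to0$, with the last change also tending to $0$, we have $y_1\to x'$ in norm. Since $G_n(y_1)=\sum_{j\le n}e^*_{\sigma(j)}(y_1)e_{\sigma(j)}$ for $n\le N'$, also $G_n(y_1)\to H_n$ in norm. So for small $\eta$,
$$\|y_1\|\le2+c_A,\qquad\Big\|\max_{n\le N'}|G_n(y_1)|\Big\|\ge R'-c_A-1=(2+c_A)R .$$
Since $N'\le\#\operatorname{supp}y_1$, the vector $y=y_1/(2+c_A)$ proves the claim.

**Step 3: gluing the blocks.** We construct $x_j=\tau_jy_j$ inductively. Given $x_1,\dots,x_{j-1}$, let $A_j$ be the union of their supports and $\delta_j$ the smallest modulus of their nonzero coefficients ($A_1=\emptyset$, $\delta_1=1$). Put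
$$\tau_j=\min\big(2^{-j},\ \delta_j/(2B)\big),$$
and take $y_j$ from the claim with $A=A_j$ and $R=(j+1)/\tau_j$. Since $\|x_j\|\le\tau_j\le2^{-j}$, the series $x=\sum_jx_j$ converges. The supports are disjoint and nonempty, so $x$ has the coefficients of $x_j$ on $\operatorname{supp}x_j$ and $0$ elsewhere. The coefficients of $x_j$ have modulus at most $\tau_jB\le\delta_j/2$, which is smaller than all nonzero moduli of $x_1,\dots,x_{j-1}$. So the nonzero coefficients of $x$ are infinitely many and have pairwise distinct moduli. The greedy ordering of $x$ is therefore unique: an index with zero coefficient cannot occur in it, since only zero coefficients could follow. This ordering exhausts $\operatorname{supp}x_1,\operatorname{supp}x_2,\dots$ successively.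

**Step 4: the maximal function is not integrable.** Fix $j$. For $n\le\#\operatorname{supp}x_j$ and $m=\sum_{i<j}\#\operatorname{supp}x_i+n$ we have $G_m(x)=\sum_{i<j}x_i+G_n(x_j)$. Hence
$$\max_{n\le\#\operatorname{supp}x_j}|G_n(x_j)|\le\sup_m|G_m(x)|+\Big|\sum_{i<j}x_i\Big| .$$
Integrate. Since $G_n(x_j)=\tau_jG_n(y_j)$, the left side has integral at least $\tau_j\cdot\frac{j+1}{\tau_j}=j+1$, so
$$\int_\Omega\sup_m|G_m(x)|\ge(j+1)-\sum_{i<j}2^{-i}\ge j .$$
This holds for every $j$, so $\sup_m|G_m(x)|\notin L_1(\Omega)$. $\blacksquare$

## Atoms decide: the proof of Corollary 4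

*Proof.* (i)⇒(ii): the basis in (i) is semi-normalized by definition, so it is a bounded M-basis.

(ii)⇒(iii): $\bigvee_{m\le N}|G_m(x)|$ increases to $\sup_m|G_m(x)|$ as $N\to\infty$ and has norm at most $C\|x\|$, so the supremum is integrable by monotone convergence.

(iii)⇒(iv): suppose $\mu$ is not purely atomic, and let $(e_k,e_k^*)$ be any bounded M-basis of $L_1(\mu)$. Let $U:L_1(\mu)\to L_1(\Omega)$ be a lattice isometry, $\Omega=[0,1]\sqcup J$. Then $(Ue_k,\,e_k^*\circ U^{-1})$ is a bounded M-basis of $L_1(\Omega)$, $x$ and $Ux$ have the same coefficients and greedy orderings, and $U\big(\bigvee_{m\le N}|G_m(x)|\big)=\bigvee_{m\le N}|G_m(Ux)|$. By monotone convergence, the supremum of an increasing sequence of nonnegative integrable functions is integrable if and only if their norms are bounded, and $U$ preserves norms. So the vector of Theorem 3 for the transported basis is $Ux$ for some $x$ with $\sup_m|G_m(x)|\notin L_1(\mu)$, and (iii) fails.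

(iv)⇒(i): $L_1(\mu)$ is lattice isometric to $\ell_1$. The unit vector basis of $\ell_1$ satisfies $|G_m(x)|\le|x|$ pointwise, so it is uniformly quasi-greedy with constant $1$, and a lattice isometry carries this property to $L_1(\mu)$. $\blacksquare$
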